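# An $n\log n$ growth rate for edge colorings with prescribed local color classes

Throughout, $G$ is a graph, $\mathcal F$ is a family of graphs (considered up to isomorphism), and $K_n$ is the complete graph on $n$ vertices. All edge colorings are colorings of the edges of $K_n$. A subgraph is *rainbow* if its edges have pairwise distinct colors. For a set $Y$ and an element $y$ we write $Y\setminus y$ and $Y\cup y$ for $Y\setminus\{y\}$ and $Y\cup\{y\}$.

## 1. Color classes of a copy, and the functions $f$, $g$, $h$

**Definition (color class of a copy).** Fix an edge coloring of $K_n$ and a copy $G'$ of $G$ in $K_n$. For each color that appears on $G'$, the *color class* of $G'$ in that color is the subgraph of $G'$ formed by the edges of $G'$ of that color, together with their endpoints. It *is a member of* $\mathcal F$ if it is isomorphic to a graph in $\mathcal F$.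

The classes partition the edge set of $G'$. They are local: edges of $K_n$ outside $G'$ play no role. A class has at least one edge and no isolated vertices.

*Example.* Color $K_4$ on $\{1,2,3,4\}$ with $12,34$ red and the other four edges blue. The copy of $K_4$ has classes $2K_2$ (red) and $C_4$ (blue). The triangle $123$ has classes $K_2$ (red) and $K_{1,2}$ (blue). The path with edges $12,23,34$ has classes $2K_2$ (red) and $K_2$ (blue), although all of $13,14,24$ are blue too.

**Definition ($f$ and $g$).**

- If $K_2\in\mathcal F$, let $f(n,G|\mathcal F)$ be the smallest integer $k$ such that every edge coloring of $K_n$ with at least $k$ colors forces a copy of $G$ in which *all* color classes are members of $\mathcal F$.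
- If $K_2\notin\mathcal F$, let $g(n,G|\mathcal F)$ be the largest integer $k$ for which there is an edge coloring of $K_n$ using exactly $k$ colors such that every copy of $G$ has *at least one* color class that is a member of $\mathcal F$.

For each $\mathcal F$ exactly one of the two is defined, and $\phi(n,G|\mathcal F)$ denotes that one. For $\mathcal F=\{K_2\}$, $f$ is the classical anti-Ramsey number.

*Example (the triangle).* We show $f(n,K_3|\{K_2\})=n$ for $n\ge3$. A copy of $K_3$ with all classes $K_2$ is a rainbow triangle.

- Color $v_iv_j$ with $i<j$ by the color $j$. This uses $n-1$ colors, and for $i<j<l$ the edges $v_iv_l$ and $v_jv_l$ share a color. So $n-1$ colors do not force a rainbow triangle.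
- With at least $n$ colors, choose one edge of each color. At least $n$ edges on $n$ vertices contain a cycle, so there is a rainbow cycle. Take a shortest one. If its length were at least $4$, a chord would cut it into two shorter cycles. The color of the chord occurs at most once on the long cycle, so at least one of the two shorter cycles would be rainbow, a contradiction. Hence it is a triangle.

The same argument computes a value of $g$. A triangle has a class in $\{K_{1,2},K_3\}$ exactly when it is not rainbow, so $g(n,K_3|\{K_{1,2},K_3\})=n-1$.

The relation between these two values is general, and it lets us treat $f$ and $g$ together.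

**Definition (good coloring, $h$).** Let $\mathcal H=\mathcal F$ if $K_2\notin\mathcal F$, and let $\mathcal H$ be the complement of $\mathcal F$ (all graphs not in $\mathcal F$) if $K_2\in\mathcal F$. A coloring of $K_n$ is *good* if every copy of $G$ has a color class in $\mathcal H$. Let $h(n)$ be the maximum number of colors in a good coloring of $K_n$.

If $K_2\notin\mathcal F$, then $g=h$ by definition. If $K_2\in\mathcal F$, a coloring fails to contain a copy of $G$ with all classes in $\mathcal F$ exactly when it is good, so $f=h+1$. Goodness looks only at copies of $G$, so the restriction of a good coloring to a subset of the vertices is good. In particular, if $\phi(n,G|\mathcal F)\to\infty$, then good colorings exist for all large $n$, hence for all $n$, and $h$ is defined everywhere.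

*Example.* For $G=K_3$ and $\mathcal F=\{K_2\}$, good means "no rainbow triangle", and $h(n)=n-1$.

**Definition (feasible pair).** A pair $(c,d)$ of real numbers with $c>0$ and $0\le d\le2$ is *feasible* if there are a graph $G$ and a family $\mathcal F$ with
$$\lim_{n\to\infty}\frac{\phi(n,G|\mathcal F)}{c\,n^d}=1 .$$
Then $G$ and $\mathcal F$ *determine* $(c,d)$.

*Example.* By the computation above, $K_3$ and $\{K_2\}$ determine $(1,1)$.

We can now state the question, a conjecture from Yair Caro, Zsolt Tuza, "Monochromatic graph decompositions and monochromatic piercing inspired by anti-Ramsey colorings", arXiv:2501.09342 (2025):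

> If $\mathcal F$ is finite and $\phi(n,G|\mathcal F)\to\infty$, then $G$ and $\mathcal F$ determine a feasible pair $(c,d)$, for every $G$.

In plain words: if only finitely many graphs are prescribed and the threshold number of colors is unbounded, must the threshold grow like a constant times a power of $n$? We shall see that the answer is no: there are finite families for which $\phi$ grows like $\frac12n\log_2n$.

## 2. Constant, linear, quadratic: small cases and an averaging bound

**Constant.** Let $G=K_{1,2}$ and $\mathcal F=\{K_2\}$. If a coloring of $K_n$, $n\ge3$, uses two colors, then two adjacent edges differ in color: if $xy$ and $zw$ are disjoint with different colors, then $yz$ differs from at least one of them. So $f=2$ for all $n\ge3$.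

**Linear.** $G=K_3$ and $\mathcal F=\{K_2\}$ give $f=n$.

**Quadratic.** Let $G=K_4$ and $\mathcal F=\{K_2\}$. Split the $n\ge3$ vertices into parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$, give all crossing edges distinct colors, and give all edges inside the parts one further color. Any four vertices contain at least two edges inside the parts, so there is no rainbow $K_4$. Hence $h(n)\ge\lfloor n^2/4\rfloor+1$.

To prove the conjecture, a sensible first step is to average over vertex deletions.

**Lemma 1 (averaging).** If $\phi(n,G|\mathcal F)\to\infty$, then $h(n)/\binom n2$ is nonincreasing for $n\ge2$. Hence $\lim h(n)/n^2$ exists.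

*Proof.* Let $n\ge3$ and take a good coloring of $K_n$ with $h(n)$ colors. Deleting a vertex $v$ loses exactly those colors all of whose edges contain $v$. A given color is lost for at most two vertices $v$, the endpoints of any one of its edges. So the numbers of lost colors, summed over all $v$, total at most $2h(n)$, and some $v$ loses at most $2h(n)/n$ colors. The restriction is good, so
$$h(n-1)\ge\frac{n-2}{n}\,h(n).$$
Since $\binom{n-1}2/\binom n2=\frac{n-2}n$, this says $h(n-1)/\binom{n-1}2\ge h(n)/\binom n2$. A nonincreasing sequence of nonnegative numbers converges, and $\binom n2/n^2\to\frac12$. $\square$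

If the limit is positive, then $\phi\sim cn^2$ and the conjecture holds for this pair. If the limit is $0$, the lemma says only $h(n)=o(n^2)$, and it gives no control at any finer scale. A counterexample must therefore be sought in the range $o(n^2)$.

## 3. Exact bipartite splittings give only linear growth

The triangle coloring of Section 1 has a recursive structure: the last vertex is joined to everything else in one color, which is used nowhere else. More generally, take disjoint sets $A$ and $B$, color each of them recursively with disjoint palettes, and give *all* edges between $A$ and $B$ one new color. Every set $Y$ meeting both $A$ and $B$ then sees a full complete bipartite graph in one color.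

To let small sets carry many colors, fix $m\ge3$ and use rainbow colorings on fewer than $m$ vertices. Then every copy of $K_m$ has a color class among the $K_{a,b}$ with $a,b\ge1$, $a+b=m$. This is a finite family, so it is a natural candidate for $\mathcal F$.

How many colors do we get? The best choice of sizes gives $k_0(n)=\binom n2$ for $1\le n<m$, and
$$k_0(n)=1+\max_{1\le a\le n/2}\big(k_0(a)+k_0(n-a)\big)\qquad(n\ge m).\tag{1}$$

This is linear. Put $u(n)=k_0(n)+1$, so that $u(n)=\max_a\,(u(a)+u(n-a))$ for $n\ge m$.

- *Upper bound:* $u(n)\le\frac m2n$. For $n<m$, $\frac{u(n)}n=\frac{n-1}2+\frac1n\le\frac{m-2}2+1=\frac m2$. For $n\ge m$ it follows by induction from the formula for $u$.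
- *Lower bound:* $k_0(n)\ge n-1$. This is clear for $n<m$, and for $n\ge m$ take $a=1$ in (1).
- *Limit:* $u(a)+u(b)\le u(a+b)$ whenever $a+b\ge m$. Fix $q\ge m$ and write $n=jq+s$ with $1\le s\le q$. Then $u(n)\ge j\,u(q)+u(s)$, so $\liminf u(n)/n\ge u(q)/q$ for every $q\ge m$. Hence $\liminf u(n)/n\ge\limsup u(q)/q$, and the limit exists.

So $k_0(n)\sim cn$ with $1\le c\le\frac m2$, which is exactly what the conjecture allows. The obstruction is visible in (1): joining $A$ to $B$ yields *one* new color, however large $A$ and $B$ are.

## 4. Leaking a sparse graph of new colors

The remedy is to let each join contribute extra colors, in number proportional to the smaller side. Allow the edges of a sparse graph between $A$ and $B$, of maximum degree at most $r$, to escape the color of the join and take new colors. A join of $A$ and $B$ with $|A|=a\le|B|$ then adds $ra+1$ colors instead of $1$. Balanced joins add about $rn/2$ colors at each of about $\log_2n$ levels.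

**Example: a coloring from the cube.** Take $r=1$ and $n=2^j$, and let the vertices be the binary words of length $j$.

- If two words differ in exactly one position, give the edge between them its own color. There are $j2^{j-1}$ such edges.
- Otherwise, color the edge by the longest common prefix of the two words. Words with a common prefix of length $j-1$ differ in one position only, so the prefixes that occur as colors have lengths $0,\dots,j-2$. This gives $2^{j-1}-1$ further colors.

The total is
$$(j+1)2^{j-1}-1=\tfrac12n\log_2n+\tfrac n2-1 .$$
For $j=2$ this is $5$ colors on the six edges of $K_4$.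

Let $Y$ be a set of at least three words, $P$ its longest common prefix, and $A$, $B$ the nonempty sets of words of $Y$ that continue $P$ with $0$ and with $1$. All edges between $A$ and $B$ have color $P$, except those joining words that differ only in the position after $P$. The exceptions form a matching. Edges inside $A$ or inside $B$ never have color $P$. So every large vertex set still sees a complete bipartite graph minus a matching in one color.

This suggests the family. Fix integers
$$r\ge1,\qquad m\ge6r^2+15r+6 .$$
For $r=1$ this means $m\ge27$.

**Definition (the family $\mathcal F_{m,r}$).** Let $\mathcal F_{m,r}$ be the set of all graphs obtained as follows: take $K_{a,b}$ with $a,b\ge1$ and $a+b=m$; delete the edges of a subgraph $D$ of maximum degree at most $r$; then delete isolated vertices.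

*Example.* $\mathcal F_{27,1}$ contains $K_{1,26}$, then $K_{1,25}$ (from $K_{1,26}$ by deleting one edge and the vertex that becomes isolated), and $K_{13,14}$ minus any matching.

The family is finite. Every edge of $D$ has an endpoint in the smaller side, so $D$ has at most $r\min(a,b)$ edges. Each member therefore has at least
$$ab-r\min(a,b)=\min(a,b)\,\big(\max(a,b)-r\big)\ge\tfrac m2-r\ge2\tag{2}$$
edges. So $K_2\notin\mathcal F_{m,r}$, and $g(n,K_m|\mathcal F_{m,r})$ is the relevant function.

**The recursion.** Let $k(n)=\binom n2$ for $1\le n<m$, and
$$k(n)=1+\max_{1\le a\le n/2}\big(k(a)+k(n-a)+ra\big)\qquad(n\ge m).\tag{3}$$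

**Theorem 2.** Let $r\ge1$ and $m\ge6r^2+15r+6$. For all $n\ge m$, $g(n,K_m|\mathcal F_{m,r})=k(n)$ exactly, and
$$\tfrac r2n\log_2n-\tfrac r2(1+\log_2m)\,n\ \le\ g(n,K_m|\mathcal F_{m,r})\ \le\ \tfrac r2n\log_2n+\tfrac m2n .$$

**Corollary 3 (the conjecture is false).** $\phi(n,K_m|\mathcal F_{m,r})\to\infty$, but $K_m$ and $\mathcal F_{m,r}$ determine no pair $(c,d)$. The same happens in the $f$-variant. Let $\mathcal F^*$ be the finite set of all graphs with at least one edge, no isolated vertices and at most $m$ vertices that are not in $\mathcal F_{m,r}$. Then $K_2\in\mathcal F^*$ and $f(n,K_m|\mathcal F^*)=g(n,K_m|\mathcal F_{m,r})+1\sim\frac r2n\log_2n$.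

*Proof of Corollary 3 from Theorem 2.* Theorem 2 gives $\phi\sim\frac r2n\log_2n$. Hence $\phi/(cn^d)\to\infty$ if $d\le1$, and $\phi/(cn^d)\to0$ if $d>1$. The limit is never $1$.

For the $f$-variant, $K_2\in\mathcal F^*$ because $K_2\notin\mathcal F_{m,r}$. Every color class of a copy of $K_m$ has at least one edge, no isolated vertices and at most $m$ vertices, so it lies in exactly one of $\mathcal F_{m,r}$ and $\mathcal F^*$. Thus a copy of $K_m$ has all its classes in $\mathcal F^*$ iff it has none in $\mathcal F_{m,r}$. A coloring without a copy of the first kind is a coloring in which every copy of $K_m$ has a class in $\mathcal F_{m,r}$, and the largest number of colors in such a coloring is $g(n,K_m|\mathcal F_{m,r})$. So $f(n,K_m|\mathcal F^*)=g(n,K_m|\mathcal F_{m,r})+1$. $\square$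

*A check by hand, $n=m=27$, $r=1$.* The function $a\mapsto\binom a2+\binom{27-a}2+a$ is convex, so on $1\le a\le13$ its maximum is at an end: $326$ at $a=1$ and $182$ at $a=13$. So $k(27)=327$. Directly: one class of $K_{27}$ must be in $\mathcal F_{27,1}$, and the best we can do is to make that class as small as possible and all other edges rainbow. By the exact form of (2), a member has at least $\min(a,b)(\max(a,b)-1)$ edges, which is smallest, namely $25$, for $a=1$. This gives $351-25+1=327$ colors.

The lower bound in Theorem 2 will follow the cube example. The difficulty is the upper bound: we know something about each $m$-set, and we need a structure on the whole of $K_n$.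

## 5. Splits and the extension lemma

We give a name to the structure seen in the cube coloring. Fix an edge coloring of $K_n$.

**Definition (defects, split).** For disjoint vertex sets $A,B$ and a color $\gamma$, consider the conditions:

* (i) no edge inside $A$ or inside $B$ has color $\gamma$;
* (ii) every vertex of $A\cup B$ lies in at most $r$ *defects*, that is, edges between $A$ and $B$ not colored $\gamma$.

If $A,B\ne\emptyset$, $A\cup B=Y$ and (i), (ii) hold, then $(A,B,\gamma)$ is a *split* of $Y$, with *sides* $A$ and $B$.

*Example.* Let $r=1$, $A=\{1,2,3\}$, $B=\{4,5,6\}$. Suppose the crossing edges are red except $14,25,36$, and no edge inside $A$ or $B$ is red. Then $(A,B,\text{red})$ is a split with three defects. If $15$ is recolored as well, vertex $1$ lies in two defects and (ii) fails.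

The roles of $A$ and $B$ are symmetric, and conditions (i), (ii) are inherited when vertices are deleted.

**Lemma 4.** An $m$-set $Y$, viewed as a copy of $K_m$, has a color class in $\mathcal F_{m,r}$ iff $Y$ has a split.

*Proof.* Let $(A,B,\gamma)$ be a split of $Y$. By (i) all $\gamma$-edges inside $Y$ run between $A$ and $B$, and by (ii) they form the complete bipartite graph $K_{A,B}$ minus a graph of maximum degree at most $r$. By (2) there is at least one such edge, so the class of $\gamma$ exists, and it is in $\mathcal F_{m,r}$.

Conversely, let the class of $\gamma$ in $Y$ be isomorphic to $K_{a,b}-D$ with isolated vertices removed, where $a+b=m$ and $\Delta(D)\le r$. Both $V(K_{a,b})$ and $Y$ have $m$ elements, so we can extend the isomorphism to a bijection $V(K_{a,b})\to Y$ by matching the removed isolated vertices with the remaining vertices of $Y$ arbitrarily. It carries the edges of $K_{a,b}-D$ exactly onto the $\gamma$-edges in $Y$. Let $A,B$ be the images of the two sides, both nonempty. No $\gamma$-edge lies inside $A$ or $B$, and the defects are the images of the edges of $D$. So $(A,B,\gamma)$ is a split of $Y$. $\square$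

The next lemma says when a triple is a split because many of its one-vertex deletions are.

**Lemma 5 (extension).** Let $Y=A\cup B$ be a partition, $\gamma$ a color, and $T\subseteq Y$ with $|T|\ge r+3$. If for each $t\in T$ conditions (i), (ii) hold for $(A\setminus t,B\setminus t,\gamma)$, then they hold for $(A,B,\gamma)$.

*Proof.* A violation of (i) is one edge, which involves $2$ vertices. A violation of (ii) is a vertex with $r+1$ defects at it, which involves $r+2$ vertices. In either case at most $r+2$ vertices are involved, so some $t\in T$ is not among them. Then the same violation occurs in $(A\setminus t,B\setminus t,\gamma)$, a contradiction. $\square$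

## 6. From all $N$-sets to all $(N+1)$-sets

**Proposition 6 (local to global).** Let $N\ge m$. If every $N$-set of vertices has a split, then every $(N+1)$-set has a split. Consequently, if every $m$-set has a split, so does every vertex set of size at least $m$.

The second sentence follows from the first by induction on $N$. For the first, let $|Y|=N+1$. For every $y\in Y$ fix a split $(A_y,B_y,\gamma_y)$ of $Y\setminus y$, named so that $|A_y|\ge|B_y|$. If $r+3$ of these were restrictions of *one* partition of $Y$ with *one* color, Lemma 5 would finish. Two examples show that the splits need not all agree.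

*Example.* Let $Y=\{1,\dots,N+1\}$ with edge $ij$, $i<j$, colored $j$. For $y\ne N+1$ we may have the split $(Y\setminus\{y,N+1\},\{N+1\},\gamma_y=N+1)$. But $Y\setminus\{N+1\}$ contains no edge of color $N+1$, and for it we may have $(\{1,\dots,N-1\},\{N\},\gamma=N)$.

*Example.* Let $Y\setminus y$ have a split with both sides of size greater than $r$, color $\gamma$, and let all edges at $y$ have a color $\delta$ used nowhere else. Putting $y$ on either side creates more than $r$ defects at $y$, so the split of $Y\setminus y$ does not extend. But $(\{y\},Y\setminus y,\delta)$ is a split of $Y$.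

So we aim for $r+3$ consistent splits, not for agreement of all. If some split has two large sides, its color graph is connected and rigid. If all splits have a small side, the vertices of that side are recognized by their large degree in the color of the split.

*Proof of Proposition 6.* Since $r\ge1$, $N\ge6r^2+15r+6\ge15r+12$. In particular
$$N\ge8r+2,\qquad N\ge3r+7,\qquad N\ge6r+3,\qquad N\ge5r+4.\tag{4}$$

### Case 1: some $y$ has $|B_y|\ge2r+2$

Fix this $y$, so $|A_y|\ge|B_y|\ge 2r+2$. Partition $Y\setminus y$ into
$$Z'=\{z:\ \{y\}\text{ is a side of the split of }Y\setminus z\}$$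
and the rest, $Z$.

**Step 1: compare the split of $Y\setminus z$, $z\in Z$, with that of $Y\setminus y$.** We claim that for $z\in Z$, after possibly interchanging the names $A_z,B_z$,
$$\gamma_z=\gamma_y,\qquad A_z\setminus y=A_y\setminus z,\qquad B_z\setminus y=B_y\setminus z.\tag{5}$$

Let $W=Y\setminus\{y,z\}$, so $|W|=N-1$, and put
$$A=A_y\setminus z,\quad B=B_y\setminus z,\quad A'=A_z\setminus y,\quad B'=B_z\setminus y .$$
Here $|A|,|B|\ge2r+1$. Also $A',B'\ne\emptyset$: the vertex $y$ lies in one of $A_z,B_z$, and since $z\in Z$ that side is not $\{y\}$. So $(A,B,\gamma_y)$ and $(A',B',\gamma_z)$ are both splits of $W$.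

*The colors agree.* Suppose $\gamma_y\ne\gamma_z$. An edge crossing both partitions cannot have both colors, so it is a defect of at least one of the two splits. Hence every vertex of $W$ lies in at most $2r$ edges crossing both partitions. The two partitions cut $W$ into four cells. Call $A\cap A'$ and $B\cap B'$ opposite, and also $A\cap B'$ and $B\cap A'$. Every edge between opposite cells crosses both partitions. Looking at the edges from one vertex of a cell to the opposite cell, we get:

$(*)$ if a cell is nonempty, the opposite cell has at most $2r$ elements.

By (4), $|W|=N-1\ge8r+1$, so some cell has at least $2r+1$ elements. After renaming sides ($A$ with $B$, or $A'$ with $B'$, which preserves all we know about them) let it be $A\cap A'$. By $(*)$, $B\cap B'=\emptyset$. Therefore $B=B\cap A'$ and $B'=A\cap B'\ne\emptyset$. The cell $A\cap B'$ is nonempty and its opposite cell is $B\cap A'=B$, so $(*)$ gives $|B|\le2r$. This contradicts $|B|\ge2r+1$. So $\gamma_y=\gamma_z=:\gamma$.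

*The partitions agree.* By (i) for $(A,B,\gamma)$, the $\gamma$-edges on $W$ form a bipartite graph with parts $A,B$, and by (ii) each vertex is joined to all but at most $r$ vertices of the other part. Both parts have at least $2r+1$ vertices. So two vertices in the same part have at least $2r+1-2r\ge1$ common neighbors, and every vertex has a neighbor. If $a\in A$ and $b\in B$, then $a$ has a neighbor $b'\in B$, and $b,b'$ are equal or have a common neighbor. So the graph is connected, and its bipartition is unique. By (i) for $(A',B',\gamma)$, $(A',B')$ is also a bipartition of it. Hence $\{A',B'\}=\{A,B\}$, which is (5) after naming.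

**Step 2: find $r+3$ consistent splits.** With the naming of (5), let $Z_A=\{z\in Z:y\in A_z\}$ and $Z_B=\{z\in Z:y\in B_z\}$. Then $|Z_A|+|Z_B|+|Z'|=N\ge3r+7=3(r+2)+1$ by (4), so one of the three sets has at least $r+3$ elements.

* Suppose $|Z_A|\ge r+3$. For $z\in Z_A$, (5) reads $A_z=(A_y\cup y)\setminus z$, $B_z=B_y\setminus z$, $\gamma_z=\gamma_y$. So (i) and (ii) hold for the triple $(A_y\cup y,B_y,\gamma_y)$ after deletion of any $z\in Z_A$. By Lemma 5 with $T=Z_A$, they hold for $(A_y\cup y,B_y,\gamma_y)$. Both sides are nonempty, so this is a split of $Y$.
* Suppose $|Z_B|\ge r+3$. In the same way, $A_z=A_y\setminus z$ and $B_z=(B_y\cup y)\setminus z$ for $z\in Z_B$, and Lemma 5 with $T=Z_B$ shows that $(A_y,B_y\cup y,\gamma_y)$ is a split of $Y$.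
* Suppose $|Z'|\ge r+3$. For $z\in Z'$, $(\{y\},Y\setminus\{y,z\},\gamma_z)$ is a split of $Y\setminus z$. All these colors are equal: for distinct $z,z'\in Z'$ consider the $N-2$ edges from $y$ to $Y\setminus\{y,z,z'\}$. At most $r$ of them are not colored $\gamma_z$, and at most $r$ are not colored $\gamma_{z'}$. If $\gamma_z\ne\gamma_{z'}$, each edge would be of one of these kinds, so $N-2\le2r$, contrary to (4). Let $\gamma$ be the common color. By Lemma 5 with $T=Z'$, conditions (i), (ii) hold for $(\{y\},Y\setminus y,\gamma)$, which is thus a split of $Y$.

### Case 2: $|B_y|\le2r+1$ for all $y\in Y$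

**Step 3: recognize $B_y$ by degrees.** For $v\in Y$ let $\deg_\gamma(v)$ be the number of $\gamma$-edges from $v$ inside $Y$. Fix $y$, and recall $|A_y|+|B_y|=N$.

- If $v\in B_y$, then by (ii) $\deg_{\gamma_y}(v)\ge|A_y|-r=N-|B_y|-r\ge N-3r-1$.
- If $v\in A_y$, then by (i) the $\gamma_y$-edges at $v$ go to $B_y\cup\{y\}$, so $\deg_{\gamma_y}(v)\le2r+2<N-3r-1$, the last step because $N\ge5r+4$.

So with $L_\gamma=\{v\in Y:\deg_\gamma(v)\ge N-3r-1\}$ we have
$$B_y=L_{\gamma_y}\setminus y,\qquad A_y=(Y\setminus L_{\gamma_y})\setminus y\qquad\text{for all }y\in Y.\tag{6}$$
The set $L_\gamma$ depends only on the color. Hence splits $(A_y,B_y,\gamma_y)$ with the same color are restrictions of one partition of $Y$, and it remains to find a color shared by $r+3$ of them.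

**Step 4: bound the number of colors.** Let $\Gamma=\{\gamma_y:y\in Y\}$ and $t=|\Gamma|$. For each $\gamma\in\Gamma$ pick $b_\gamma\in L_\gamma$. This is possible, since $L_\gamma\supseteq B_y\ne\emptyset$ for any $y$ with $\gamma_y=\gamma$. The $b_\gamma$ are distinct: if $b_\gamma=b_{\gamma'}$ with $\gamma\ne\gamma'$, this vertex has at least $N-3r-1$ edges of each of two colors among its $N$ edges in $Y$, so $2(N-3r-1)\le N$, i.e. $N\le6r+2$, contrary to (4).

Each edge $b_\gamma b_{\gamma'}$ fails to have color $\gamma$ or fails to have color $\gamma'$. Charge it to $b_\gamma$ in the first case and to $b_{\gamma'}$ otherwise. The vertex $b_\gamma$ lies in at most $N-(N-3r-1)=3r+1$ edges not colored $\gamma$, so it is charged at most $3r+1$ times. Hence $\binom t2\le(3r+1)t$, which gives $t\le6r+3$.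

**Step 5: conclude by pigeonhole.** We have
$$|Y|=N+1\ge6r^2+15r+7>6r^2+15r+6=(6r+3)(r+2)\ge t(r+2).$$
This is where the bound on $m$ is used in full. So some $\gamma\in\Gamma$ has $T=\{y\in Y:\gamma_y=\gamma\}$ with $|T|\ge r+3$. By (6), deleting any $y\in T$ from $(Y\setminus L_\gamma,L_\gamma,\gamma)$ gives $(A_y,B_y,\gamma)$, which satisfies (i) and (ii). By Lemma 5, $(Y\setminus L_\gamma,L_\gamma,\gamma)$ satisfies them too. Its sides contain $A_y$ and $B_y$ for $y\in T$, so they are nonempty, and it is a split of $Y$. $\square$

## 7. The equality $g(n,K_m|\mathcal F_{m,r})=k(n)$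

**Upper bound: read a split as one step of the recursion.** Let $n\ge m$ and take a coloring of $K_n$ in which every copy of $K_m$ has a color class in $\mathcal F_{m,r}$. By Lemma 4 every $m$-set has a split, and by Proposition 6 every vertex set of size at least $m$ has one. Let $\kappa(Y)$ be the number of colors on edges inside $Y$. We show $\kappa(Y)\le k(|Y|)$ for all nonempty $Y$ by induction on $|Y|$.

For $|Y|<m$ this is $\kappa(Y)\le\binom{|Y|}2$. For $|Y|\ge m$ take a split $(A,B,\gamma)$ of $Y$ with $|A|=a\le|B|$. Every defect has an endpoint in $A$, and each vertex of $A$ lies in at most $r$ defects, so there are at most $ra$ defects. A color inside $Y$ appears inside $A$, or inside $B$, or is $\gamma$, or appears on a defect. Hence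
$$\kappa(Y)\le\kappa(A)+\kappa(B)+1+ra\le k(a)+k(|Y|-a)+1+ra\le k(|Y|),$$
where the last step is (3), with $1\le a\le|Y|/2$. Taking $Y$ to be the whole vertex set gives $g(n,K_m|\mathcal F_{m,r})\le k(n)$.

**Lower bound: run the recursion as a construction.** By induction on $n$ we construct a coloring of $K_n$ with exactly $k(n)$ colors in which every vertex set of size at least $m$ has a split. For $n<m$ use a rainbow coloring; there are no sets to check.

For $n\ge m$ let $a$ attain the maximum in (3) and put $b=n-a$, so $b\ge n/2\ge m/2>r$ and $a\le b$. Take disjoint sets $A=\{x_0,\dots,x_{a-1}\}$ and $B=\{y_0,\dots,y_{b-1}\}$, colored inside by the inductive colorings with disjoint palettes. Let $D$ consist of the edges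
$$x_i\,y_{(i+j)\bmod b}\qquad(0\le i<a,\ 0\le j<r).$$
For fixed $i$, the $r<b$ values of $j$ give distinct endpoints, so $D$ has $ra$ edges and each $x_i$ has degree $r$ in $D$. For fixed $y_l$ and fixed $j$, the condition $i\equiv l-j\pmod b$ holds for at most one $i$ with $0\le i<a\le b$, so $y_l$ has degree at most $r$ in $D$.

Give the $ra$ edges of $D$ distinct new colors. Give the remaining $ab-ra=a(b-r)>0$ edges between $A$ and $B$ one further new color $\gamma$. The number of colors is $k(a)+k(b)+ra+1=k(n)$.

Now let $|Y|\ge m$. If $Y\subseteq A$ or $Y\subseteq B$, then $Y$ has a split by induction. Otherwise $Y\cap A$ and $Y\cap B$ are nonempty. The color $\gamma$ does not occur inside $A$ or $B$, and the edges between them not colored $\gamma$ belong to $D$, which has maximum degree at most $r$. So $(Y\cap A,Y\cap B,\gamma)$ is a split of $Y$.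

By Lemma 4, every copy of $K_m$ has a class in $\mathcal F_{m,r}$. So $g(n,K_m|\mathcal F_{m,r})\ge k(n)$, and equality holds for all $n\ge m$.

## 8. Solving the recursion up to a linear error

Let $\psi(x)=\frac r2x\log_2x$ for $x>0$. We show that $\psi$ solves the recursion up to $O(n)$.

**Upper bound.** Let $1\le a\le b$ and $n=a+b$. Then
$$\psi(n)-\psi(a)-\psi(b)=\tfrac r2\Big(a\log_2\tfrac na+b\log_2\tfrac nb\Big)=\tfrac r2\,n\,H\!\left(\tfrac an\right),$$
where $H(p)=-p\log_2p-(1-p)\log_2(1-p)$ is the binary entropy, with $H(0)=0$. It is concave, and $H(0)=0$, $H(\frac12)=1$, so $H(p)\ge2p$ on $[0,\frac12]$. Hence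
$$\psi(a)+\psi(b)+ra\le\psi(n).\tag{7}$$

We claim $k(n)\le\psi(n)+\frac m2n-1$ for all $n\ge1$. For $n<m$, $\psi(n)\ge0$, and $\binom n2+1\le\frac m2n$ because
$$\tfrac{n-1}2+\tfrac1n\le\tfrac{m-2}2+1=\tfrac m2 .$$
For $n\ge m$, let $a$ be the maximizer in (3) and $b=n-a$. By induction and (7),
$$k(n)=1+k(a)+k(b)+ra\le1+\psi(a)+\psi(b)+ra+\tfrac m2n-2\le\psi(n)+\tfrac m2n-1 .$$

**Lower bound.** Let $c=\frac r2(1+\log_2m)$. We claim $k(n)\ge\psi(n)-cn+\frac r2$ for all $n\ge1$. For $n<m$ we have $\psi(n)\le\frac r2n\log_2m$ and $\frac r2\le\frac r2n$, so the right side is at most
$$\tfrac r2n\log_2m-cn+\tfrac r2n=0\le k(n).$$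
For $n\ge m$ use $a=\lfloor n/2\rfloor$ in (3). Since $\psi$ is convex,
$$\psi(\lfloor n/2\rfloor)+\psi(\lceil n/2\rceil)\ge2\psi(n/2)=\tfrac r2n(\log_2n-1)=\psi(n)-\tfrac{rn}2,$$
and $r\lfloor n/2\rfloor\ge\frac{rn}2-\frac r2$. By induction, dropping the summand $1$,
$$k(n)\ge\Big(\psi(n)-\tfrac{rn}2\Big)-cn+r+\Big(\tfrac{rn}2-\tfrac r2\Big)=\psi(n)-cn+\tfrac r2 .$$

With Section 7 this proves Theorem 2, and with it Corollary 3. In particular $g(n,K_{27}|\mathcal F_{27,1})\sim\frac12n\log_2n$, and the conjecture is disproved, in both variants. $\blacksquare$

## 9. The quadratic end, and the gap below linear growth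

At the two ends of the scale something can be said for every graph and every family, finite or not. Recall $h$ from Section 1, with $\phi=h$ or $\phi=h+1$.

**Theorem 7.** Fix any $G$ and any $\mathcal F$ with $\phi(n,G|\mathcal F)\to\infty$.

(a) $\lim h(n)/n^2$ exists.

(b) Either $\phi=O(n^{2-\varepsilon})$ for some $\varepsilon>0$, or $h(n)\ge\lfloor n^2/4\rfloor$ for all $n$. In the latter case $G,\mathcal F$ determine a feasible pair $(c,2)$ with $\frac14\le c\le\frac12$.

(c) $h(n)\ge\lfloor n/2\rfloor$ for all $n$. In particular, a pair $(G,\mathcal F)$ with $\phi\to\infty$ never determines $(c,d)$ with $d<1$.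

So the conclusion of the conjecture does hold whenever $\phi$ is not $O(n^{2-\varepsilon})$ for any $\varepsilon>0$.

*Example.* For $K_4$ and $\{K_2\}$ we found $h(n)\ge\lfloor n^2/4\rfloor+1$ for $n\ge3$, so $\phi$ is not $O(n^{2-\varepsilon})$ for any $\varepsilon>0$. By (b), this pair determines some $(c,2)$ with $\frac14\le c\le\frac12$.

*Proof of (a).* This is Lemma 1.

For (b) and (c), the plan is to find a large rainbow subgraph of a definite shape in a good coloring, and then to restrict the coloring to a few of its vertices. The restriction stays good, and the rainbow edges that survive all count.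

*Proof of (c).*

**Step 1: find a rainbow star or matching.** Fix $n\ge2$; for $n=1$ the claim is $h(1)\ge0$. Since $h$ is unbounded, some complete graph $K_M$ has a good coloring with at least $2n^2$ colors. Choose one edge of each color. The resulting rainbow graph $R$ has at least $2n^2$ edges, and we claim it contains a star $K_{1,n}$ or a matching of size $n$. If not, a maximal matching of $R$ has at most $n-1$ edges. Its at most $2(n-1)$ endpoints meet all edges of $R$, and each has degree at most $n-1$. So $R$ has at most $2(n-1)^2<2n^2$ edges, a contradiction.

**Step 2: restrict to $n$ vertices.** If $R$ contains $K_{1,n}$, restrict the good coloring to the center and $n-1$ leaves. This is a good coloring of $K_n$ with at least $n-1\ge\lfloor n/2\rfloor$ colors. If $R$ contains a matching of size $n$, restrict to the endpoints of $\lfloor n/2\rfloor$ of its edges, and if $n$ is odd to one further vertex of the matching. This is a good coloring of $K_n$ with at least $\lfloor n/2\rfloor$ colors. In both cases $h(n)\ge\lfloor n/2\rfloor$.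

Finally, if $\phi\sim cn^d$, then $\phi\ge h\ge\lfloor n/2\rfloor$ forces $d\ge1$. $\square$

*Proof of (b).* Recall that $\mathrm{ex}(n,H)$ is the maximum number of edges in a graph on $n$ vertices with no subgraph $H$, and that the Kővári–Sós–Turán theorem gives $\mathrm{ex}(n,K_{t,t})=O(n^{2-1/t})$ for each fixed $t\ge2$.

**Step 1: no large rainbow $K_{t,t}$.** Suppose that for some $t\ge2$ no good coloring, of any $K_n$, contains a rainbow $K_{t,t}$. Take a good coloring of $K_n$ with $h(n)$ colors and choose one edge of each color. The resulting graph is rainbow, so it contains no $K_{t,t}$, and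
$$h(n)\le\mathrm{ex}(n,K_{t,t})=O(n^{2-1/t}).$$
As $\phi\le h+1$, we get $\phi=O(n^{2-\varepsilon})$ with $\varepsilon=1/t$.

**Step 2: rainbow $K_{t,t}$ for every $t$.** Otherwise, for every $t\ge2$ some good coloring contains a rainbow $K_{t,t}$. Given $n\ge2$, take $t=n$ and restrict such a coloring to $\lfloor n/2\rfloor$ vertices of one side and $\lceil n/2\rceil$ vertices of the other. This is a good coloring of $K_n$ that contains a rainbow $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. So
$$h(n)\ge\lfloor n/2\rfloor\lceil n/2\rceil=\lfloor n^2/4\rfloor,$$
and for $n=1$ this holds trivially. By (a), $h(n)/n^2$ converges to some $c$, and from $\lfloor n^2/4\rfloor\le h(n)\le\binom n2$ we get $\frac14\le c\le\frac12$. Since $\phi$ is $h$ or $h+1$, also $\phi/(cn^2)\to1$, so $G$ and $\mathcal F$ determine $(c,2)$. $\blacksquare$
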